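# Regular curves through prescribed points on arithmetic schemes

## Pulling back $\operatorname{Spec}\mathbb Z[y]/(f)$ along a function

Let $f\in\mathbb Z[y]$ be monic and irreducible of degree $d$, and let $K=\mathbb Q[y]/(f)$. Inside the affine line $\mathbb A^1_{\mathbb Z}$ the polynomial cuts out the curve
$$D_f=\operatorname{Spec}\mathbb Z[y]/(f).$$
It is integral, of dimension one and finite over $\mathbb Z$. It is regular exactly when $\mathbb Z[y]/(f)$ is the ring of integers of $K$, because a one-dimensional noetherian domain is regular if and only if it is integrally closed. We then call $f$ *monogenic*. For instance $y^2-y+2$ has discriminant $-7$, which is squarefree, so it is monogenic. On the other hand $y^2-5$ is not monogenic, since $\mathbb Z[\sqrt5]$ is not the full ring of integers of $\mathbb Q(\sqrt 5)$.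

Now let $X$ be a two-dimensional scheme, integral and flat over $\mathbb Z$, locally closed in $\mathbb P^N_{\mathbb Z}$, with closure $\bar X$. Suppose we have a form $e$ of degree $\varepsilon$ whose zero set $E=\bar X\cap\{e=0\}$ is finite over $\mathbb Z$. Suppose we also have a form $f_0$ of degree $k$, with $\varepsilon\mid k$, that has no zero on $E$. Put
$$h=f_0\,e^{-k/\varepsilon}:\ X\setminus E\longrightarrow\mathbb A^1_{\mathbb Z}.$$
For $f=y^d+a_1y^{d-1}+\dots+a_d$ consider the form
$$F=e^{dk/\varepsilon}f(h)=f_0^d+a_1f_0^{d-1}e^{k/\varepsilon}+\dots+a_de^{dk/\varepsilon}\tag{1}$$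
of degree $dk$, and the closed subscheme $C_f=X\cap\{F=0\}$ of $X$. On $E$ we have $F=f_0^d\neq0$. So $C_f$ stays away from $E$, and there it is $h^{-1}(D_f)$. It is the inverse image of the curve $D_f$, and it is closed in $X$ although $h$ is defined only off $E$.

The construction serves the following question, stated as a conjecture in Moritz Kerz, "Higher class field theory and the connected component", arXiv:0711.4485 (2007). An *arithmetic scheme* is a connected separated scheme, flat and of finite type over $\mathbb Z$. We write $|X|$ for the set of closed points of $X$. A *curve* on $X$ is a closed integral subscheme $C\subset X$ of dimension one. The question is whether every finite set of closed points on a regular quasi-projective arithmetic scheme lies on a regular curve. The answer is yes.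

**Theorem A.** Let $X$ be a regular quasi-projective arithmetic scheme, i.e. a subscheme of some $\mathbb P^N_{\mathbb Z}$, and let $S\subset|X|$ be finite. Then there is a regular curve $C$ on $X$ with $S\subset|C|$.

Here is how $C_f$ helps. Regularity of a curve on an arithmetic surface is a condition at infinitely many primes at once. For $D_f\subset\mathbb A^1_{\mathbb Z}$ a theorem of Bhargava, Shankar and Wang says that it holds at all primes for a positive proportion of $f$. Where $h$ is étale, $C_f$ inherits regularity from $D_f$. What remains is to construct $e$ and $f_0$, to control $C_f$ where $h$ is not étale, to make $C_f$ irreducible, to make it pass through $S$, and to reduce the general case to surfaces.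

## Regularity at a closed point, and curves drawn by hand

A closed point $x$ of a scheme of finite type over $\mathbb Z$ has a finite residue field $\kappa(x)$, so it lies in the fibre $X_p$ over some prime $p$. Two criteria will be used all the time.

**Criterion (R).** Let $\mathcal O$ be a regular local ring with maximal ideal $\mathfrak m$, and let $g\in\mathfrak m$ be nonzero. Then $\mathcal O/(g)$ is regular if and only if $g\notin\mathfrak m^2$. Indeed, if $g\notin\mathfrak m^2$, then $g$ is part of a regular system of parameters. If $g\in\mathfrak m^2$, then passing to $\mathcal O/(g)$ lowers the dimension by one but does not change $\dim\mathfrak m/\mathfrak m^2$.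

**Criterion (J).** Let $Z$ be of finite type over $\mathbb F_p$ and smooth at the point $x$, and let $g$ be a function near $x$ with $g(x)=0$. If $dg(x)\ne0$ in $\Omega_{Z/\mathbb F_p}\otimes\kappa(x)$, then $g\notin\mathfrak m_{Z,x}^2$, because $d$ maps $\mathfrak m^2$ into $\mathfrak m\,\Omega$. If $x$ is closed, the converse holds: $\kappa(x)/\mathbb F_p$ is separable, so $\mathfrak m/\mathfrak m^2\to\Omega\otimes\kappa(x)$ is injective. Finally, if $Z\subset X$ is a closed subscheme and $g$ is a function on $X$ near $x$ with $g|_Z\notin\mathfrak m_{Z,x}^2$, then $g\notin\mathfrak m_{X,x}^2$, because $\mathfrak m_{X,x}^2$ maps into $\mathfrak m_{Z,x}^2$.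

With (R) we can see $D_f$ fail to be regular: at $x=(2,y-1)$,
$$y^2-5=(y-1)^2+2(y-1)-4\in(2,y-1)^2 .$$
By contrast $y^2-3=(y-1)^2+2(y-1)-2$ is $\equiv-2$ modulo $(2,y-1)^2$, so $\{y^2=3\}$ is regular at that point.

Some cases by hand. If $\dim X=1$, then $X$ itself is the curve. Let $X=\mathbb A^1_{\mathbb Z}$. If $S$ consists of points $(p_i,y-c_i)$ with distinct primes $p_i$, choose $c\equiv c_i\bmod p_i$; the section $y=c$, isomorphic to $\operatorname{Spec}\mathbb Z$, passes through $S$. If $S=\{(2,y),(2,y-1)\}$, no section works, but $f=y(y-1)+2=y^2-y+2$ does, and it is monogenic. For $S=\{(2,y^2+y+1)\}$ take $f=y^2+y+1$, with ring $\mathbb Z[\zeta_3]$.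

We can also prescribe directions. At $x=(2,y)$ the curve $y=0$ has ideal $(y)$ and crosses the fibre over $2$ transversally. The curve $y^2=2$ satisfies $(y^2-2)+\mathfrak m_x^2=(2)+\mathfrak m_x^2$, so it is tangent to the fibre. The stronger theorem below prescribes such data to any order.

## A statement that can be proved by induction on the dimension

We shall cut $X$ with hypersurfaces until it is a surface. A hypersurface section of a regular scheme need not be regular, so the induction must tolerate a bad closed set $\mathfrak B$ of codimension two. A later section has to pass through $S$ in a controlled way, so the direction at each point of $S$ must be prescribed.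

**Theorem B.** Let $X\subset\mathbb P^N_{\mathbb Z}$ be a locally closed subscheme, integral, flat over $\mathbb Z$, of dimension $n\ge2$. Let $\mathfrak B\subset X$ be closed with $\dim\mathfrak B\le n-2$ and $X\setminus\mathfrak B$ regular. Let $S\subset|X|\setminus\mathfrak B$ be finite, $\nu\ge2$, and for $x\in S$ let $I_x\subset\mathcal O_{X,x}$ be an ideal with $\mathcal O_{X,x}/I_x$ regular of dimension $1$. Then there is a closed integral one-dimensional subscheme $C\subset X$, regular and flat over $\mathbb Z$, with
$$S\subset|C|,\qquad C\cap\mathfrak B=\emptyset,\qquad I_{C,x}+\mathfrak m_x^\nu=I_x+\mathfrak m_x^\nu\quad(x\in S).\tag{2}$$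

**Theorem B implies Theorem A.** A regular connected noetherian scheme is integral, and flatness gives $X_{\mathbb Q}\ne\emptyset$. If $\dim X=1$, take $C=X$. If $n=\dim X\ge2$, every $x\in S$ has local dimension $n$. Apply Theorem B with $\mathfrak B=\emptyset$, $\nu=2$, and $I_x$ generated by all but one element of a regular system of parameters at $x$.

**Conventions.** Put $R=\mathbb Z[x_0,\dots,x_N]$ and $R_k=H^0(\mathbb P^N_{\mathbb Z},\mathcal O(k))$. In the setting of Theorem B let $r=n-1=\dim X_{\mathbb Q}$. Let $\bar X$ be the closure of $X$ in $\mathbb P^N_{\mathbb Z}$ with its reduced structure: it is integral, flat and projective over $\mathbb Z$, and $X$ is open in it. The dimension of the empty set is $-\infty$. An irreducible closed set is *vertical* if it lies in a fibre over some prime and *horizontal* if it meets the generic fibre. From the dimension formula we use the following. Closed points of $X$ and $\bar X$ have local dimension $n$ and are closed in $\mathbb P^N_{\mathbb Z}$. For irreducible closed $Y\subset X$, $\dim Y+\operatorname{codim}Y=n$. If $Y$ is horizontal, then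 $\dim Y=\dim Y_{\mathbb Q}+1$ and every nonempty fibre $Y_p$ is purely of dimension $\dim Y_{\mathbb Q}$. In particular all components of $X_p$ and $\bar X_p$ have dimension $r$. If $\delta=\deg\bar X_{\mathbb Q}$, constancy of the Hilbert polynomial shows that the degrees of the components of $\bar X_p$ sum to at most $\delta$; so $\bar X_p$, and likewise $X_p$, has at most $\delta$ components.

For a form $g$ and a point $x$, "$g\in\mathfrak m_x^j$" is understood after trivializing $\mathcal O(k)$ at $x$. The same applies to "$dg(x)=0$", used only where $g(x)=0$: replacing $g$ by $ug$ with $u$ a unit replaces $dg$ by $u\,dg+g\,du$, which at a zero of $g$ is $u\,dg$. All schemes here are excellent, so regular loci are open.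

**Tools.** Three elementary facts about forms:

* **(F1)** If $W\subset\mathbb P^N_{\mathbb Z}$ is a closed subscheme finite over $\mathbb Z$, then $R_k\to H^0(W,\mathcal O(k))$ is surjective for $k\gg0$. This is Serre vanishing of $H^1(\mathbb P^N_{\mathbb Z},\mathcal I_W(k))$. We use it with $W$ a disjoint union of thickened closed points, so values and Taylor expansions at finitely many closed points can be prescribed at will, and later also with $W$ containing $E$.
* **(F2)** Let $V\subset\mathbb P^N_L$ be closed, irreducible and positive-dimensional over a field $L$. The forms of degree $k$ vanishing on $V$ have codimension $\ge k+1$ in the space of all forms of degree $k$. Indeed some ratio $t=x_i/x_j$ is transcendental over $L$ on $V$, so $1,t,\dots,t^k$ are independent there, i.e. the monomials $x_i^ax_j^{k-a}$ are independent on $V$.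
* **(F3)** For $v\in R_k$ and an integer $m\ne0$, the coset $v+mR_k$ is Zariski dense in $R_k\otimes\bar{\mathbb Q}$. With the Chinese remainder theorem: an element of $R_k$ can be chosen with prescribed residues modulo finitely many prime powers and outside any proper Zariski closed subset.

Two cited theorems:

* **(BSW)** M. Bhargava, A. Shankar, X. Wang, *Squarefree values of polynomial discriminants I*, Invent. Math. 228 (2022), 1037–1073: for $d\ge2$, when monic $f=y^d+a_1y^{d-1}+\dots+a_d\in\mathbb Z[y]$ are ordered by $\max_i|a_i|^{1/i}$, the density of those $f$ that are irreducible with $\mathbb Z[y]/(f)$ the ring of integers of its fraction field is $\zeta(2)^{-1}$.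
* **(Bertini)** (Jouanolou, *Théorèmes de Bertini et applications*, Thm 6.3.) Let $M\subset\mathbb P^m$ be a smooth irreducible locally closed subvariety of dimension $\ge2$ over an algebraically closed field of characteristic $0$. For all hyperplanes $H$ in a dense open set, $M\cap H$ is smooth and irreducible of dimension $\dim M-1$. Via the $k$-uple embedding the same holds for hypersurfaces of degree $k$.

We also use that $\{s\in B:\dim W_s\ge j\}$ is constructible for $W\to B$ of finite type (EGA IV 9.5.5), Hilbert's irreducibility theorem, Chebotarev's theorem, and finiteness of class groups.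

## Cutting down to a surface with a pencil of hypersurfaces

In a regular local ring, an ideal with regular quotient is generated by part of a regular system of parameters. So for $x\in S$ we may write $I_x=(t_{x,1},\dots,t_{x,n-1})$.

**Proposition 1.** Let $n\ge3$ and let $X,\mathfrak B,S,\nu,I_x=(t_{x,1},\dots,t_{x,n-1})$ be as in Theorem B, the $t_{x,i}$ being part of a regular system of parameters. There are $k\ge1$ and $f\in R_k$ such that $Y:=(X\cap\{f=0\})_{red}$ is integral, flat over $\mathbb Z$, of dimension $n-1$; the closed set
$$\mathfrak B_Y:=(Y\cap\mathfrak B)\cup\{y\in Y:\ Y\text{ not regular at }y\}$$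
has dimension $\le n-3$; $S\subset Y\setminus\mathfrak B_Y$; and at each $x\in S$, $Y$ is defined by an element of $t_{x,1}+\mathfrak m_x^\nu$.

**Why this reduces Theorem B to $n=2$.** Let $Y$ be defined at $x\in S$ by $t_{x,1}+\mu$ with $\mu\in\mathfrak m_x^\nu$. As $\nu\ge2$, the elements $t_{x,1}+\mu,t_{x,2},\dots,t_{x,n-1}$ agree with the $t_{x,i}$ modulo $\mathfrak m_x^2$, so they are again part of a regular system of parameters. Hence $I'_x=(t_{x,2},\dots,t_{x,n-1})\mathcal O_{Y,x}$ has regular quotient of dimension one. Suppose $C$ solves Theorem B for $(Y,\mathfrak B_Y,S,\nu,I'_x)$. It is closed in $X$ and avoids $\mathfrak B$, because $Y\cap\mathfrak B\subset\mathfrak B_Y$. Taking preimages in $\mathcal O_{X,x}$ of the two sides of the congruence in $\mathcal O_{Y,x}$ gives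
$$I_{C,x}+\mathfrak m_x^\nu=(t_{x,1}+\mu,t_{x,2},\dots,t_{x,n-1})+\mathfrak m_x^\nu=I_x+\mathfrak m_x^\nu .$$
So Theorem B in dimension $n$ follows from Theorem B in dimension $n-1\geq 2$.

**Proof of Proposition 1: what has to be arranged.** Now $r\ge2$. Let $X^{sm}$ be the smooth locus of $X\to\operatorname{Spec}\mathbb Z$, let $X^*=X^{sm}\setminus\mathfrak B$, and $B'=X\setminus X^*$. In characteristic $0$ regular means smooth, so $B'_{\mathbb Q}=\mathfrak B_{\mathbb Q}$. Since $\dim\mathfrak B\le n-2=r-1$, this set has dimension $\le r-2$. Therefore the horizontal components of $B'$ have all fibres of dimension $\le r-2$, and there are finitely many vertical components. So the set $\Sigma$ of primes $p$ with $\dim B'_p\ge r-1$ or lying under $S$ is finite.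

Call $f\in R_k$ *good at $p$* if

* (G1) $f$ vanishes on no irreducible component of $X_p$, and
* (G2) for the generic point $\xi$ of every component of $X_p\cap\{f=0\}$ we have $\xi\notin\mathfrak B$ and $f\notin\mathfrak m_{X,\xi}^2$.

Under (G1) all components of $X_p\cap\{f=0\}$ have dimension $r-1$. The bad set $\mathfrak B_Y$ may have codimension two in $Y$. So on each fibre we need control only at the finitely many points $\xi$, which have codimension one in $Y$.

**Step 1.** *The finitely many primes in $\Sigma$ are handled by congruences.* Claim: there is an even $k_2$ such that for all large multiples $k$ of $k_2$ there are $f^{(p)}\in R_k$ $(p\in\Sigma)$ such that every $f\equiv f^{(p)}\bmod p^\nu$ is good at $p$ and, up to a unit at $x$, lies in $t_{x,1}+\mathfrak m_x^\nu$ for all $x\in S$ over $p$.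

The device is that in characteristic $p$ adding a $p$-th power $g^p$ changes the values of a function but not its differential. A small instance: on $\mathbb A^1_{\mathbb F_3}$ the function $w^2+1$ has a critical point at $w=0$ with value $1$. Adding $(-1)^3$ gives $w^2$, with the same critical point and value $0$.

Fix $p\in\Sigma$, and let $Z=(X_p)_{red}$ with components $Z_i$. Let $Z^\circ$ be the set of points of $Z\setminus\mathfrak B$ at which $Z$ is smooth over $\mathbb F_p$. It is open, and it is dense because $\mathbb F_p$ is perfect and $\dim\mathfrak B_p\le r-1$. Pick closed points $z_i\in Z_i\cap Z^\circ$ outside $S$. Do this for all $p\in\Sigma$. By (F1) choose $\varepsilon$ and $e\in R_\varepsilon$ non-vanishing at $S$ and at all $z_i$, and put $E=\{e=0\}$. By (F1) again choose $f_1=f_1^{(p)}\in R_{k_1}$, with $\varepsilon\mid k_1$ and the same $k_1$ for all $p\in\Sigma$, such that $h_0=f_1e^{-k_1/\varepsilon}$ satisfies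
$$h_0\equiv t_{x,1}\bmod\mathfrak m_x^\nu\ \ (x\in S\text{ over }p),\qquad h_0|_Z\in\mathfrak m_{Z,z_i}\setminus\mathfrak m_{Z,z_i}^2 .$$
By (J), $d(h_0|_Z)(z_i)\ne0$.

Consider three subsets of $Z$:
$$Z\setminus Z^\circ,\qquad E\cap Z,\qquad\{x\in Z^\circ\setminus E:\ d(h_0|_Z)(x)=0\}.$$
Each has dimension $\le r-1$: the first because $Z^\circ$ is dense, the other two because $z_i\in Z^\circ\setminus E$ and $d(h_0|_Z)(z_i)\ne0$, so that neither contains a dense part of any $Z_i$. Let $F_j$ be the finitely many irreducible components of dimension $r-1$ of these three sets. Since $r-1\ge1$, each $F_j$ has infinitely many closed points, and we can choose distinct closed points $w_j\in F_j\setminus S$.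

Let $k_2=2\varepsilon\prod_{p\in\Sigma}p$ and let $k>k_1$ be a large multiple of $k_2$. By (F1) choose $g\in R_{k/p}$ such that $g\in\mathfrak m_x^\nu$ for $x\in S$ over $p$, such that $g(w_j)\ne0$ if $w_j\in E$ or $f_1(w_j)=0$, and such that $g(w_j)=0$ otherwise. Put
$$f^{(p)}=e^{(k-k_1)/\varepsilon}f_1+g^p,\qquad\text{so}\qquad f^{(p)}e^{-k/\varepsilon}=h_0+\bigl(g\,e^{-k/(p\varepsilon)}\bigr)^p .$$
First, $f^{(p)}(w_j)\ne0$ for all $j$. If $w_j\in E$, the first summand vanishes, as $k>k_1$, and $g(w_j)\ne0$. If $w_j\notin E$ and $f_1(w_j)=0$, again only $g^p$ contributes, and it is nonzero. If $w_j\notin E$ and $f_1(w_j)\neq0$, then $g(w_j)=0$ and the first summand is nonzero. Second, off $E$ the differential of $f^{(p)}e^{-k/\varepsilon}|_Z$, where $Z$ is smooth, is $d(h_0|_Z)$.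

(G1): this differential is nonzero at $z_i$, so $f^{(p)}$ does not vanish identically on $Z_i$. (G2): let $\xi$ be the generic point of a component of $Z\cap\{f^{(p)}=0\}$; its closure has dimension $r-1$. If $\xi$ lay in one of the three sets, its closure in that set would be an irreducible closed subset of the maximal possible dimension $r-1$. It would therefore be some $F_j$, and $f^{(p)}(w_j)=0$, a contradiction. So $\xi\in Z^\circ\setminus E$ and $d(h_0|_Z)(\xi)\ne0$. Hence $\xi\notin\mathfrak B$, and by (J) $f^{(p)}\notin\mathfrak m_{Z,\xi}^2$, so $f^{(p)}\notin\mathfrak m_{X,\xi}^2$. At $x\in S$ over $p$, $f^{(p)}e^{-k/\varepsilon}\equiv t_{x,1}\bmod\mathfrak m_x^\nu$, since $g\in\mathfrak m_x^\nu$. Finally, changing $f^{(p)}$ by an element of $p^\nu R_k$ affects nothing: at all points over $p$ we have $p^\nu\in\mathfrak m^\nu\subset\mathfrak m^2$. This proves the claim.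

**Step 2.** *For a prime outside $\Sigma$ we describe two ways to be good.* Let $p\notin\Sigma$. Then $X_p^*$ is smooth over $\mathbb F_p$, of dimension $r$ at all its points, and $\dim B'_p\le r-2$.

First way. Call $f$ *smooth-good at $p$* if
$$\dim\{x\in X_p^*:\ f(x)=0,\ df(x)=0\}\le r-2,$$
with $df$ the differential along $X_p^*$. This depends only on $f\bmod p$. Smooth-good implies good. If $f$ vanished on a component of $X_p$, that component would meet $X_p^*$ in a dense open set where $f$ and $df$ vanish, and the displayed set would have dimension $r$. This is (G1). For $\xi$ as in (G2), the closure has dimension $r-1$. So $\xi\notin B'_p$, and $\xi$ is not in the displayed set. Thus $\xi\in X^*_p$, so $\xi\notin\mathfrak B$, and $df(\xi)\ne0$, so $f\notin\mathfrak m_{X_p,\xi}^2$ and $f\notin\mathfrak m_{X,\xi}^2$.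

Second way. Let $k$ be even and large, independently of $p$. There are $A_p\in R_{k/2}$ vanishing on no component of $X_p$ and $V'_p\in R_k$ vanishing on no component of $X_p\cap\{A_p=0\}$. Indeed, modulo $p$ the forbidden $A_p$ form a union of at most $\delta$ subspaces of codimension $\ge k/2+1$ by (F2), a proportion at most $\delta2^{-k/2-1}<1$ for large $k$. By Bézout, $X_p\cap\{A_p=0\}$ has at most $\delta k/2$ components. They have dimension $r-1\ge1$, so (F2) applies to their closures, and the forbidden $V'_p$ have proportion at most $\frac{\delta k}22^{-k-1}<1$.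

Every $f\equiv A_p^2+pV_p'\bmod p^2$ is good at $p$. (G1) holds since $f\equiv A_p^2\bmod p$. Let $\xi$ be as in (G2). Its closure has dimension $r-1$, so $\xi\in X_p^*$, and $A_p\in\mathfrak m_\xi$. Hence $f\equiv pV'_p\bmod\mathfrak m_\xi^2$, with $V'_p$ a unit at $\xi$. Moreover $p\notin\mathfrak m_\xi^2$, because $X$ and $X_p$ are both regular at $\xi$ (Criterion (R)).

**Step 3.** *We choose $f$ in a pencil $V_0+uV_1$ so that it is good at every prime.* Fix $k$ as in Steps 1 and 2 and let $\ell=\operatorname{rank}R_k$. Let $\mathrm{Bad}\subset R_k\otimes\bar{\mathbb Q}$ be the set of $g$ with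
$$\dim\{x\in X^*_{\bar{\mathbb Q}}:\ g(x)=0,\ dg(x)=0\}\ge1 .$$
The incidence variety $\{(x,g):g\in\mathfrak m_x^2\}$ is a vector bundle of rank $\ell-(r+1)$ over the $r$-dimensional $X^*_{\bar{\mathbb Q}}$, because forms of degree $k\ge1$ separate $1$-jets. So it has dimension $\ell-1$. $\mathrm{Bad}$ is the set of $g$ over which its fibre has dimension $\ge1$, so it is constructible with
$$\dim\mathrm{Bad}\le\ell-2.\tag{3}$$

Let $X'_j$ be the connected components of the smooth scheme $X^*_{\bar{\mathbb Q}}$. They are irreducible of dimension $r\ge2$, and Galois permutes them transitively because $X^*_{\mathbb Q}$ is irreducible. By (Bertini) there is a dense open $\mathrm{Gen}\subset R_k\otimes\bar{\mathbb Q}$ of forms $g$ such that each $X'_j\cap\{g=0\}$ is smooth and irreducible of dimension $r-1$ and $g$ vanishes on no component of $\mathfrak B_{\bar{\mathbb Q}}$.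

*Choice of $V_0$.* By (F3) choose $V_0\in R_k\cap\mathrm{Gen}$ with $V_0\equiv f^{(p)}\bmod p^\nu$ for $p\in\Sigma$. The set $\{x\in X^*:V_0(x)=0,dV_0(x)=0\}$ is closed in $X^*$ with empty generic fibre, since $V_0\in\mathrm{Gen}$. So it lies over finitely many primes. Hence the set $P_0$ of primes $p\notin\Sigma$ at which $V_0$ is not smooth-good is finite.

*Choice of $V_1$.* By (F3) choose $V_1\in R_k$ with $V_1\equiv0\bmod p^\nu$ $(p\in\Sigma)$, with $V_0+V_1\equiv A_p^2+pV'_p\bmod p^2$ $(p\in P_0)$, and outside
$$\{\tau^{-1}(g-V_0):\ \tau\in\bar{\mathbb Q}^*,\ g\in\mathrm{Bad}\}.$$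
The last set is the image of a constructible set of dimension $\le1+(\ell-2)$. So it has dimension $\le\ell-1$ and its closure is proper. Then $V_0+\tau V_1\notin\mathrm{Bad}$ for all $\tau\in\bar{\mathbb Q}$: for $\tau\ne0$ by the choice of $V_1$, for $\tau=0$ because $V_0\in\mathrm{Gen}$.

*Almost all primes at once.* Let $W\subset X^*\times\mathbb A^1$ be the closed set where $V_0+\tau V_1$ and its differential along $X^*$ vanish, $\tau$ being the coordinate on $\mathbb A^1$. The set of $s\in\mathbb A^1_{\mathbb Z}$ with $\dim W_s\ge r-1$ is constructible. As $r-1\ge1$ and no $V_0+\tau V_1$ is in $\mathrm{Bad}$, it contains no closed point of $\mathbb A^1_{\mathbb Q}$. A nonempty constructible subset of $\mathbb A^1_{\mathbb Q}$ contains a closed point, so the set contains no point of $\mathbb A^1_{\mathbb Q}$. Its image in $\operatorname{Spec}\mathbb Z$ is therefore constructible and misses the generic point, so it is a finite set $\mathcal Q$ of primes. For $p\notin\Sigma\cup\mathcal Q$ the form $V_0+uV_1$ is smooth-good at $p$ for every $u\in\mathbb Z$.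

*Choice of $f$.* Choose $u\in\mathbb Z$ with $u\equiv1\bmod p^2$ $(p\in P_0)$, $u\equiv0\bmod p$ $(p\in\mathcal Q\setminus(P_0\cup\Sigma))$, and $f:=V_0+uV_1\in\mathrm{Gen}$. The last condition excludes finitely many $u$, as $V_0\in\mathrm{Gen}$ and $\mathrm{Gen}$ is open. Then $f$ is good at every $p$: for $p\in\Sigma$ because $f\equiv f^{(p)}\bmod p^\nu$; for $p\in P_0$ because $f\equiv V_0+V_1\bmod p^2$ is of the second kind in Step 2; for $p\in\mathcal Q\setminus(P_0\cup\Sigma)$ because $f\equiv V_0\bmod p$ is smooth-good; and for all other $p$ by the definition of $\mathcal Q$.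

**Step 4.** *We verify that $Y=(X\cap\{f=0\})_{red}$ has the required properties.* All components of $X\cap\{f=0\}$ have dimension $r$. None is vertical: it would be a component of some $X_p$, contradicting (G1). A horizontal one has generic fibre of dimension $r-1>\dim\mathfrak B_{\mathbb Q}$, so it meets $X^*_{\mathbb Q}$. Now $X^*_{\mathbb Q}\cap\{f=0\}$ is nonempty and irreducible, since Galois permutes the $X_j'$ transitively and hence also the irreducible sets $X'_j\cap\{f=0\}$. So there is exactly one component, and $Y$ is integral, flat over $\mathbb Z$, of dimension $r=n-1$.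

At a point $y\in Y\setminus\mathfrak B$ with $f\notin\mathfrak m_{X,y}^2$, the scheme $X\cap\{f=0\}$ is regular by (R), hence reduced. So it equals $Y$ near $y$, and $Y$ is regular at $y$. This applies at each $x\in S$, where $f$ times a unit lies in $t_{x,1}+\mathfrak m_x^\nu$. So $S\subset Y\setminus\mathfrak B_Y$, and $Y$ has the required local equation. Now let $\eta\in Y$ be a point of codimension $\le1$; we show $\eta\notin\mathfrak B_Y$.

* If $\eta$ is the generic point of $Y$, it lies in $X^*_{\mathbb Q}\cap\{f=0\}$, which is smooth.
* Let $\eta\in Y_{\mathbb Q}$ have codimension $1$. If $\eta\in\mathfrak B$, its closure in $X_{\mathbb Q}$ has dimension $r-2\ge\dim\mathfrak B_{\mathbb Q}$. So this closure is a component of $\mathfrak B_{\mathbb Q}$ on which $f$ vanishes, contradicting $f\in\mathrm{Gen}$. So $\eta\in X^*_{\mathbb Q}\cap\{f=0\}$, which is smooth.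
* Let $\eta$ be of codimension $1$ and lie over $p$. Its closure has dimension $r-1$, so $\eta$ is the generic point of a component of $X_p\cap\{f=0\}$. By (G2), $\eta\notin\mathfrak B$ and $f\notin\mathfrak m_{X,\eta}^2$, so $Y$ is regular at $\eta$.

Thus the closed set $\mathfrak B_Y$ has codimension $\ge2$ in $Y$, i.e. $\dim\mathfrak B_Y\le n-3$. $\square$

## Where the pencil stops: discriminants on a surface

It is natural to run Steps 1–4 once more with $n=2$, $r=1$. The obstruction is at (3). On a surface, smooth-goodness at $p$ would mean that no point of $X_p^*$ has $f(x)=0$ and $df(x)=0$, since $r-2=-1$. The corresponding bad set over $\bar{\mathbb Q}$ is the set of $g$ with at least one such point. The incidence variety still has dimension $\ell-1$, but now we take its whole image in the $\ell$-dimensional space, and the only bound is $\ell-1$ instead of $\ell-2$. A line $V_0+\tau V_1$ can meet a hypersurface, and then no finite set $\mathcal Q$ need exist.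

The smallest example shows this. On $X=\mathbb A^1_{\mathbb Z}$ take the pencil $y^2-u$. Let $p$ be odd. If $p\nmid u$, then $y^2-u$ is separable mod $p$ and the curve is regular over $p$. If $p\mid u$, the only point over $p$ is $x=(p,y)$, and $y^2-u\in\mathfrak m_x^2$ if and only if $p^2\mid u$. So every odd prime is bad for some $u$. To succeed, $u$ must have no square factor $p^2$ with $p$ odd, a condition at infinitely many primes that no finite set of congruences enforces.

(BSW) handles this type of condition for all monic polynomials of degree $d$ at once, so on a surface we use $\{f(h)=0\}$ in place of an arbitrary hypersurface section. But $h$ brings its own trouble. Take $X=\operatorname{Spec}\mathbb Z[w]$ and $h=w^2$, with $\bar X=\mathbb P^1_{\mathbb Z}$, $e=x_1$, $f_0=x_0^2$. The linear polynomials below all have $\mathbb Z[y]/(f)=\mathbb Z$, so $D_f$ is regular.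

* For $f=y-9$ the pullback $w^2-9$ lies in $(3,w)^2$. The point $(3,w)$ is on the closure of the ramification point $w=0$, where $h=0$, and $f(0)=-9$ is divisible by $3^2$.
* For $f=y-5$ the pullback $w^2-5$ lies in $(2,w-1)^2$, as computed above. Here the whole fibre over $2$ is ramified, because $d(w^2)=2w\,dw$.
* For $f=y-1$ the pullback is $w^2-1=(w-1)(w+1)$, which is reducible.

The first trouble will be met by a second sieve, on the numbers $f(\beta)$ for finitely many algebraic numbers $\beta$. The other two will be met by congruences on $f$ at finitely many primes.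

## A divisor $E$ finite over $\mathbb Z$, and a section without zeros on it

From now on $n=2$ and $r=1$. Then $T:=\mathfrak B$ is a finite set of closed points, $X\setminus T$ is regular, and $X_{\mathbb Q}$ is a smooth irreducible curve. Write $I_x=(t_x)$ with $t_x\in\mathfrak m_x\setminus\mathfrak m_x^2$ for $x\in S$. Let $\Sigma$ be the set of primes that lie under $S\cup T$ or over which $X\to\operatorname{Spec}\mathbb Z$ is not smooth; it is finite because $X_{\mathbb Q}$ is smooth. Put $N_\Sigma=\prod_{p\in\Sigma}p$.

**Lemma 2.** There are $\varepsilon\ge1$ and $e\in R_\varepsilon$, non-vanishing at $S\cup T$, such that $E:=\bar X\cap\{e=0\}$ contains no component of any $\bar X_p$, and $E_{\mathbb Q}\ne\bar X_{\mathbb Q}$.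

*Proof.* The pencil method works here because only whole components must be avoided. Let $\Pi$ be the set of primes under $S\cup T$, or $\{2\}$ if $S\cup T$ is empty. Let $W$ consist of $S\cup T$ and one closed point on each component of $\bar X_p$ for $p\in\Pi$. By (F1), for a large $\varepsilon$, which we also take with $\delta2^{-\varepsilon-1}<1$, there is $e_0\in R_\varepsilon$ non-vanishing at $W$. Then $e_0$ is not identically zero on $\bar X$. By Galois conjugation it vanishes on no component of $\bar X_{\bar{\mathbb Q}}$. The closed set $\bar X\cap\{e_0=0\}$ has finitely many components. So $e_0$ vanishes on a component of $\bar X_p$ only for $p$ in a finite set $P_0$, and $P_0\cap\Pi=\emptyset$ by the choice of $W$. For $p\in P_0$ pick $e^{(p)}\in R_\varepsilon$ vanishing on no component of $\bar X_p$: by (F2) the forbidden forms mod $p$ have proportion $\le\delta p^{-\varepsilon-1}<1$.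

By (F3) choose $e_1\in R_\varepsilon$ with $e_1\equiv0\bmod p$ $(p\in\Pi)$, $e_0+e_1\equiv e^{(p)}\bmod p$ $(p\in P_0)$, and $e_1\notin\bar{\mathbb Q}e_0+\{g:g|_{X'}=0\}$ for each component $X'$ of $\bar X_{\bar{\mathbb Q}}$. By (F2) these are proper subspaces, as $\varepsilon+1\ge2$. Then no $\lambda e_0+\mu e_1$ with $(\lambda:\mu)\in\mathbb P^1(\bar{\mathbb Q})$ vanishes on any $X'$: for $\mu\ne0$ by the choice of $e_1$, for $\mu=0$ because $e_0$ does not. Consider the points of $\mathbb P^1_{\mathbb Z}$ over which $\bar X\cap\{\lambda e_0+\mu e_1=0\}$ has fibre dimension $\ge1$. They form a closed set, by properness. It contains no closed point of $\mathbb P^1_{\mathbb Q}$, hence it misses $\mathbb P^1_{\mathbb Q}$ and lies over a finite set $\mathcal Q$ of primes.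

Choose $u\equiv1\bmod p$ $(p\in P_0)$ and $u\equiv0\bmod p$ $(p\in\mathcal Q\setminus P_0)$, and put $e=e_0+ue_1$. For $p\in P_0$, $e\equiv e^{(p)}$. For $p\in\mathcal Q\setminus P_0$, $e\equiv e_0$ and $p\notin P_0$. For other $p$ the set $\bar X_p\cap\{e=0\}$ has dimension $\le0$. So $e$ vanishes on no component of any $\bar X_p$, nor on any $X'$. At $S\cup T$ we have $e=e_0\neq0$, since $e_1\equiv0\bmod p$ for $p\in\Pi$. $\square$

**The section $\sigma$.** *We show that some $\mathcal O(k_E)|_E$ is trivial.* The map $E\to\operatorname{Spec}\mathbb Z$ is projective with finite fibres, hence finite. $E_{\mathbb Q}\ne\emptyset$, because a hypersurface meets the projective curve $\bar X_{\mathbb Q}$. By Krull all components of $E$ have dimension one. None is vertical by Lemma 2, so all are horizontal. Hence $E_{red}=\operatorname{Spec}A$ with $A$ an order in a product of number fields. Let $\tilde A$ be its normalization, i.e. the product of the rings of integers. As $E$ is affine and its nilradical is a nilpotent quasi-coherent ideal, $\operatorname{Pic}(E)=\operatorname{Pic}(A)$: for a square-zero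 ideal $I$ use $1\to1+I\to\mathcal O^*\to(\mathcal O/I)^*\to1$ and $H^1(I)=H^2(I)=0$, and iterate.

The group $\operatorname{Pic}\tilde A$ is a finite product of class groups, hence finite. The kernel of $\operatorname{Pic}A\to\operatorname{Pic}\tilde A$ is finite too. Let $\mathfrak f\subset A$ be the conductor, an ideal of $\tilde A$ with $\tilde A/\mathfrak f$ finite. A class in the kernel is represented by an invertible module $L\subset L\otimes_A\tilde A\cong\tilde A$ with $L\tilde A=\tilde A$. Then $L\supset\mathfrak fL=\mathfrak f\tilde AL=\mathfrak f$, so $L$ is determined by its image in the finite group $\tilde A/\mathfrak f$. So $\operatorname{Pic}(E)$ is finite, and there are $k_E\ge1$ and a generator $\sigma$ of $\mathcal O(k_E)|_E$.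

An example with $k_E>1$: in $\bar X=\mathbb P^1_{\mathbb Z}$ take $e=2x_0^2+2x_0x_1+3x_1^2$. A linear form $ax_0+bx_1$ always has a common zero with $e$ modulo some prime. This is clear if $a,b$ have a common prime factor. Otherwise, modulo $p$ its zero is $(b:-a)$, and $e(b,-a)=2b^2-2ab+3a^2=\frac12\bigl((2b-a)^2+5a^2\bigr)$ is an integer $\ge2$, so it has a prime factor. But $q=x_0^2+x_0x_1+x_1^2$ has no zero on $E$, because $e-2q=x_1^2$: a common zero would have $x_1=0$ and then $x_0=0$. So here $k_E=2$.

## Prescribing $h$ on the fibres over $\Sigma$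

At the end we shall take $f\equiv y^d-1\bmod p^\nu$ for $p\in\Sigma$. Then $C_f$ over $p$ will consist of points where $h^d=1$, so it avoids all points where $h=0$. We therefore want $h=1$ in the right direction at $S$, and $h=0$ at every other point over $\Sigma$ where something could go wrong: at $T$, at singular points of the reduced fibre, and at critical points of $h$ on it.

**Lemma 3.** There are $k$ with $\varepsilon\mid k$ and $f_0\in R_k$ such that $f_0$ vanishes nowhere on $E$, and $h:=f_0e^{-k/\varepsilon}$ on $X\setminus E$ satisfies, for each $p\in\Sigma$ and $Z=(X_p)_{red}$: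

1. $h-1\equiv t_x\bmod\mathfrak m_x^\nu$ for $x\in S$ over $p$;
2. $h(x)=0$ for $x\in T$ over $p$;
3. for each closed $x\in Z\setminus(E\cup S\cup T)$, either $h(x)=0$, or $Z$ is smooth over $\mathbb F_p$ at $x$ and $d(h|_Z)(x)\ne0$.

*Proof.* **Step 1.** *One prime $p\in\Sigma$ at a time, with $p$-th powers.* Each component $Z_i$ of $Z$ is a curve not contained in $E$. Pick on it a closed point $z_i\notin E\cup S\cup T$ at which $Z$ is smooth. By (F1) choose $f_1=f_1^{(p)}\in R_{k_1}$, with $\varepsilon\mid k_1$ and $k_1$ the same for all $p\in\Sigma$, such that $h_0=f_1e^{-k_1/\varepsilon}$ satisfies $h_0\equiv1+t_x\bmod\mathfrak m_x^\nu$ for $x\in S$ over $p$ and $d(h_0|_Z)(z_i)\ne0$ for all $i$. Let $\Lambda_p$ consist of the points of $T$ over $p$ and of the closed points $x\in Z\setminus(E\cup S\cup T)$ at which $Z$ is not smooth or $d(h_0|_Z)(x)=0$. It is finite, by the choice of the $z_i$, and disjoint from $E\cup S$. (Recall that $e\ne0$ on $T$ and $S\cap T=\emptyset$.)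

Let $k>k_1$ be a large multiple of $k_E\,\varepsilon N_\Sigma$, the same for all $p\in\Sigma$. Apply (F1) to the disjoint union of $E$ and a finite scheme supported on $S\cup\Lambda_p$. It gives $g\in R_{k/p}$ with
$$g|_E=\sigma^{k/(pk_E)},\qquad g\in\mathfrak m_x^\nu\ (x\in S\text{ over }p),\qquad\bigl(g\,e^{-k/(p\varepsilon)}\bigr)(x)^p=-h_0(x)\ (x\in\Lambda_p).$$
The last condition can be met because every element of a finite field of characteristic $p$ is a $p$-th power. Put $f^{(p)}=e^{(k-k_1)/\varepsilon}f_1+g^p$, so that
$$f^{(p)}e^{-k/\varepsilon}=h_0+\bigl(g\,e^{-k/(p\varepsilon)}\bigr)^p .$$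
This function vanishes on $\Lambda_p$, is $\equiv1+t_x\bmod\mathfrak m_x^\nu$ at $x\in S$ over $p$, and has differential $d(h_0|_Z)$ along $Z$ at the smooth points of $Z\setminus E$. So it satisfies 1–3 at $p$: in 3, a point in $\Lambda_p$ is a zero, and a point outside $\Lambda_p$ is a smooth point of $Z$ with nonzero differential. These properties depend only on $f^{(p)}\bmod p^\nu$. Since $e|_E=0$ and $k>k_1$, we have $f^{(p)}|_E=\sigma^{k/k_E}$, the same section for every $p\in\Sigma$.

**Step 2.** *Gluing over $\Sigma$ while keeping the section on $E$.* By the Chinese remainder theorem let $f_*\in R_k$ with $f_*\equiv f^{(p)}\bmod p^\nu$ for all $p\in\Sigma$. Then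
$$f_*|_E-\sigma^{k/k_E}\in\bigcap_{p\in\Sigma}p^\nu H^0(E,\mathcal O(k))=N_\Sigma^\nu H^0(E,\mathcal O(k)),$$
say it equals $N_\Sigma^\nu\eta$. By (F1) lift $\eta$ to $f_{**}\in R_k$ and put $f_0=f_*-N_\Sigma^\nu f_{**}$. Then $f_0|_E=\sigma^{k/k_E}$ is a generator, so $f_0$ has no zero on $E$, and $f_0\equiv f^{(p)}\bmod p^\nu$ for $p\in\Sigma$. $\square$

## Ramification points, Frobenius classes, and the local shape of $f$

**Step 1.** *$h$ is nonconstant, so its ramification over $\mathbb Q$ is finite.* Each component $X'$ of $\bar X_{\bar{\mathbb Q}}$ is a projective curve, so it meets $E$. If $h$ were a constant $c$ on $X'\setminus E$, then $f_0=c\,e^{k/\varepsilon}$ on $X'$, contradicting $f_0\ne0=e$ on $X'\cap E$. So the set $\mathrm{Ram}$ of closed points of $X_{\mathbb Q}\setminus E_{\mathbb Q}$ with $dh=0$ is finite. For $\rho\in\mathrm{Ram}$ put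
$$\beta_\rho=h(\rho)\in\kappa(\rho),\qquad L_\rho=\mathbb Q(\beta_\rho),\qquad b_\rho=[L_\rho:\mathbb Q].$$

**Step 2.** *Galois data, for irreducibility.* For a finite group $G$, a *$G$-torsor* $V\to U$ is a finite étale surjective $U$-scheme with $G$-action such that $V\times G\to V\times_UV$ is an isomorphism. Over a field $L$ it amounts to a homomorphism $\mathrm{Gal}_L\to G$ up to conjugacy, and $V$ is connected if and only if this is surjective. Over $\mathbb F_q$ it amounts to a conjugacy class in $G$, the Frobenius class. Example: for $h=w^2$ and $U=\mathbb A^1_{\mathbb Q}\setminus\{0\}$, the map $w\mapsto w^2$ is a $\{\pm1\}$-torsor. Its fibre at $a\in\mathbb Q^*$ is $\operatorname{Spec}\mathbb Q[w]/(w^2-a)$, and at a prime $q\nmid2a$ (with $a\in\mathbb Z$) the Frobenius is trivial if and only if $a$ is a square mod $q$.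

The map $h:X_{\mathbb Q}\setminus E_{\mathbb Q}\to\mathbb A^1_{\mathbb Q}$ is dominant and quasi-finite, hence finite over a dense open subset of $\mathbb A^1_{\mathbb Q}$; removing also $h(\mathrm{Ram})$ makes it finite étale. So there is a finite set $\Delta$ of closed points of $\mathbb A^1_{\mathbb Q}$ such that, with $U=\mathbb A^1_{\mathbb Q}\setminus\Delta$, the scheme $X_U=h^{-1}(U)\subset X_{\mathbb Q}\setminus E_{\mathbb Q}$ is finite étale over $U$. $X_U$ is connected, as a nonempty open subset of an irreducible scheme. Let $V\to U$ be its Galois closure, a connected $G$-torsor with $X_U=V/G_1$ for a subgroup $G_1\subset G$. By Hilbert irreducibility there is an integer $a\in U$ with $V_a$ connected, i.e. $\mathrm{Gal}_{\mathbb Q}\to G$ is surjective for $V_a$.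

The torsor $V\to U$ is given by finitely many equations. By the standard limit argument, for some integer $N_2\ge1$ it extends to a $G$-torsor $\mathcal V\to\mathcal U$ with $\mathcal U\subset\mathbb A^1_{\mathbb Z[1/N_2]}$ open and $\mathcal U_{\mathbb Q}=U$. As $a\in U$, the section $a$ meets the closed complement of $\mathcal U$ over only finitely many primes. After enlarging $N_2$ we have $a\in\mathcal U(\mathbb Z[1/N_2])$, and $V_a$ is unramified outside $N_2$. By Chebotarev choose for every conjugacy class $c$ of $G$ a prime $q_c\nmid N_2$, $q_c\notin\Sigma$, at which the Frobenius of $V_a$ has class $c$, the $q_c$ distinct.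

**Step 3.** *A finite set $P$ of further primes, outside of which $h$ ramifies only along closures of points of $\mathrm{Ram}$.* Let $R_\rho$ be the closure of $\rho$ in $X\setminus E$ with reduced structure. Let $P$ be a finite set of primes disjoint from $\Sigma$, containing all $q_c$, such that for $p\notin\Sigma\cup P$:

* (P1) all points of $(X\setminus E)_p$ at which $h:X\setminus E\to\mathbb A^1_{\mathbb Z}$ is not étale lie on $\bigcup_\rho R_\rho$;
* (P2) each $R_\rho$ is étale over $\mathbb Z$ at its points over $p$; $p$ is unramified in all $\kappa(\rho)$; all $\beta_\rho$ are integral at all primes over $p$.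

For (P1): $X$ is smooth over $\mathbb Z[1/N_\Sigma]$ of relative dimension one, so over $\mathbb Z[1/N_\Sigma]$ the non-étale locus is the closed set $\{dh=0\}$, whose generic fibre is $\mathrm{Ram}$. Its components other than the closures of points of $\mathrm{Ram}$ are vertical, so they lie over finitely many primes. (P2) holds for all but finitely many $p$, since $R_\rho$ has generic fibre $\operatorname{Spec}\kappa(\rho)$. In the example $h=w^2$ the set $P$ must contain $2$ if $2\notin\Sigma$.

**Step 4.** *Degree and congruences.* Put $N_1=\prod_{p\in\Sigma\cup P}p$. Fix a prime $d\notin\Sigma$ with $d\ge2b_\rho$ for all $\rho$ and $d>\deg z$ for all $z\in\Delta$. By the Chinese remainder theorem fix a monic $f_\star\in\mathbb Z[y]$ of degree $d$ with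
$$f_\star\equiv y^d-1\bmod p^\nu\ (p\in\Sigma),\qquad f_\star\equiv(y-a)^d+p\bmod p^\nu\ (p\in P).$$

## Regularity and irreducibility of $f(h)=0$

**Proposition 4.** Let $f\in\mathbb Z[y]$ be monic of degree $d$ such that

* (C0) $f\equiv f_\star\bmod N_1^\nu$;
* (C1) $f$ is irreducible and $\mathbb Z[y]/(f)$ is the ring of integers of $K=\mathbb Q[y]/(f)$;
* (C2) $v_{\mathfrak p}(f(\beta_\rho))\le1$ for all $\rho\in\mathrm{Ram}$ and all primes $\mathfrak p$ of $L_\rho$ not dividing $N_1$.

Let $F\in R_{dk}$ be the form (1). Then $C:=X\cap\{F=0\}$ has all properties claimed in Theorem B.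

*Proof.* As noted at the start, $F=f_0^d$ has no zero on $E$. So $C\subset X\setminus E$ is closed in $X$ and given there by $f(h)=0$.

**Step 1.** *Regularity.* Let $x\in C$ be a closed point over $p$. We show $x\notin T$ and $f(h)\notin\mathfrak m_x^2$. Then $\mathcal O_{X,x}$ is regular of dimension two and, by (R), $C$ is regular of dimension one at $x$. Every point of $C$ specializes to a closed point, so $C$ is regular.

*Case $p\in\Sigma$.* By (C0), $f(h)\equiv h^d-1\bmod p^\nu\mathcal O_{X,x}$.

* If $x\in T$, then $h(x)=0$, so $f(h)$ has value $-1$ at $x$ and $x\notin C$, a contradiction.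
* If $x\in S$, then $h(x)=1$. Write $h^d-1=(h-1)w$ with $w=h^{d-1}+\dots+1$. Then $w(x)=d\ne0$ in $\kappa(x)$, as the prime $d$ is not in $\Sigma$. So $f(h)\equiv w\,t_x\bmod\mathfrak m_x^\nu$ with $w$ a unit, and this is not in $\mathfrak m_x^2$.
* Otherwise $h(x)^d=1$, so $h(x)\ne0$. By Lemma 3(3), $Z=(X_p)_{red}$ is smooth at $x$ and $d(h|_Z)(x)\ne0$. On $Z$ we have $f(h)=h^d-1$, so $d(f(h)|_Z)(x)=d\,h(x)^{d-1}\,d(h|_Z)(x)\ne0$, where the leading factor $d$ is the degree. By (J), $f(h)\notin\mathfrak m_{Z,x}^2$, hence $f(h)\notin\mathfrak m_{X,x}^2$.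

The computation at $x\in S$ holds for every $x\in S$, so $S\subset C$. It also gives $(f(h))+\mathfrak m_x^\nu=(t_x)+\mathfrak m_x^\nu$, which is the congruence in (2).

From now on $p\notin\Sigma$. So $x\notin T$ and $X$ is smooth over $\mathbb Z$ at $x$; in particular $p\notin\mathfrak m_x^2$, because $X_p$ is regular at $x$.

*Case $p\in P$.* Here $f(h)\equiv(h-a)^d+p\bmod\mathfrak m_x^2$. Since $f(h)$ and $p$ lie in $\mathfrak m_x$, so does $h-a$. As $d\ge2$, $f(h)\equiv p\bmod\mathfrak m_x^2$, which is nonzero.

*Case $p\notin\Sigma\cup P$, $h$ étale at $x$.* Let $z=h(x)$, a closed point of $\mathbb A^1_{\mathbb Z}$ with $f\in\mathfrak m_z$. By (C1), $\mathcal O_{\mathbb A^1,z}/(f)$ is a localization of a ring of integers at a maximal ideal, hence a discrete valuation ring, so $f\notin\mathfrak m_z^2$ by (R). The map $\mathcal O_{\mathbb A^1,z}\to\mathcal O_{X,x}$ is faithfully flat with $\mathfrak m_x=\mathfrak m_z\mathcal O_{X,x}$, so $\mathfrak m_x^2\cap\mathcal O_{\mathbb A^1,z}=\mathfrak m_z^2$. Hence $f(h)\notin\mathfrak m_x^2$.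

*Case $p\notin\Sigma\cup P$, $h$ not étale at $x$.* By (P1), $x\in R_\rho$ for some $\rho$. By (P2), $\mathcal O_{R_\rho,x}$ is a discrete valuation ring with uniformizer $p$ and fraction field $\kappa(\rho)$, i.e. the valuation ring of a prime $\mathfrak P\mid p$ of $\kappa(\rho)$. The restriction of $f(h)$ to $R_\rho$ is $f(\beta_\rho)$. Put $\mathfrak p=\mathfrak P\cap L_\rho$. As $p$ is unramified in $\kappa(\rho)$, $v_{\mathfrak P}(f(\beta_\rho))=v_{\mathfrak p}(f(\beta_\rho))\le1$ by (C2). An element of $\mathfrak m_x^2$ would restrict to an element of valuation $\ge2$. So $f(h)\notin\mathfrak m_x^2$.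

**Step 2.** *No component of $C$ is vertical.* By Step 1 all components of $C$ have dimension one. A vertical one would be a component $Z_i$ of some $X_p$, and $F$ would vanish on its closure $\bar Z_i\subset\bar X_p$. This is a projective curve, so it meets $\{e=0\}$, i.e. it meets $E$; but $F$ has no zero on $E$. So all generic points of $C$ lie in $C_{\mathbb Q}$.

**Step 3.** *$C_{\mathbb Q}$ is the spectrum of a field.* Let $\alpha$ be the root of $f$ in $K$, viewed as a $K$-point of $\mathbb A^1_{\mathbb Q}$. Its image is a closed point of degree $d>\deg z$ for all $z\in\Delta$, so $\alpha\in U(K)$. The closed subscheme $\{f=0\}$ of $\mathbb A^1_{\mathbb Q}$ is $\operatorname{Spec}K$, so $C_{\mathbb Q}=(X_U)_\alpha=V_\alpha/G_1$, a nonempty finite étale $K$-scheme. Let $\Gamma\subset G$ be the image, up to conjugacy, of the homomorphism $\mathrm{Gal}_K\to G$ attached to the torsor $V_\alpha$. We show that $\Gamma$ meets every conjugacy class $c$ of $G$.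

Let $q=q_c\in P$. By (C0), $f(y+a)\equiv y^d+q\bmod q^2$ is Eisenstein at $q$. So $q$ is totally ramified in $K$: there is a unique prime $\mathfrak q\mid q$, with residue field $\mathbb F_q$, and $\alpha\equiv a\bmod\mathfrak q$. Thus $\alpha:\operatorname{Spec}\mathcal O_{K,\mathfrak q}\to\mathbb A^1_{\mathbb Z}$ sends the closed point to $a\bmod q$, which lies in $\mathcal U$ since $q\nmid N_2$. As $\mathcal U$ is open and $\mathcal O_{K,\mathfrak q}$ is local, the morphism factors through $\mathcal U$. Pulling back $\mathcal V$ extends $V_\alpha$ to a torsor over $\mathcal O_{K,\mathfrak q}$. So $V_\alpha$ is unramified at $\mathfrak q$, and its Frobenius there is that of the special fibre $\mathcal V_{a\bmod q}$ over $\mathbb F_q$. The same special fibre computes the Frobenius of $V_a$ at $q$, which has class $c$. Hence $\Gamma$ meets $c$.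

A finite group is not the union of the conjugates of a proper subgroup $\Gamma$: there are at most $[G:\Gamma]$ conjugates, all containing $1$, so the union has at most $[G:\Gamma](|\Gamma|-1)+1=|G|-[G:\Gamma]+1<|G|$ elements. So $\Gamma=G$, $V_\alpha$ is connected, and so is $C_{\mathbb Q}=V_\alpha/G_1$. Being finite étale over $K$ and connected, it is the spectrum of a field. In the example $h=w^2$, $a=2$, $q=3$: the congruence $f\equiv(y-2)^d+3\bmod9$ gives $\alpha\equiv2\bmod\mathfrak q$, a nonsquare in $\mathbb F_3$, so $\alpha$ is not a square in $K$ and $w^2=\alpha$ defines a field.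

**Step 4.** *Conclusion.* $C$ is regular with all generic points in $C_{\mathbb Q}$, which is a single point. So $C$ is integral, one-dimensional, and flat over $\mathbb Z$. It contains $S$, avoids $T=\mathfrak B$, and satisfies the congruence in (2). $\square$

## Counting monogenic polynomials that satisfy (C0) and (C2)

It remains to find $f$. For $H\ge1$ let $\mathcal M(H)$ be the set of monic $f=y^d+a_1y^{d-1}+\dots+a_d\in\mathbb Z[y]$ with $|a_i|<H^i$. Density refers to $H\to\infty$ in $\mathcal M(H)$, the ordering of (BSW). Sets defined by congruences modulo a fixed integer have the expected density. The plan is to impose (C0) together with finitely many local conditions and to show that the set of such $f$ has density bounded below, while the $f$ lost at large primes have density tending to $0$.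

**Definition.** A monic $f$ is *$p$-regular* if $f\notin(p,Q)^2$ for all $Q\in\mathbb Z[y]$ irreducible mod $p$.

By (R) this says that $D_f$ is regular at its points over $p$. It depends on $f\bmod p^2$. For example $y^2-5$ is not $2$-regular and $y^2-3$ is. If $f$ satisfies (C1), then $f$ is $p$-regular for all $p$: if $f\in\mathfrak m=(p,Q)$, then $\mathbb Z[y]_{\mathfrak m}/(f)$ is a discrete valuation ring, so $f\notin\mathfrak m^2$.

**Lemma 5.** The density of $p$-regular $f$ is $1-p^{-2}$ (for $d\ge2$).

*Proof.* Let $Q$ be a monic squarefree polynomial mod $p$ of degree $D$, lifted to a monic polynomial, with irreducible factors $Q_i$. The ideals $(p,Q_i)$ are pairwise comaximal with intersection equal to their product, $(p,Q)$; squaring, $\bigcap_i(p,Q_i)^2=(p,Q)^2$. We compute the proportion of $f$ in $(p,Q)^2=(p^2,pQ,Q^2)$.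

If $2D>d$ it is zero, since $f\bmod p$ would be a nonzero multiple of $Q^2$. Let $2D\le d$ and write $f=Q^2A+s$ with $A$ monic and $\deg s<2D$. As $f$ runs over the monic polynomials mod $p^2$, $s$ is uniformly distributed among $p^{4D}$ possibilities. We claim that $f\in(p,Q)^2$ if and only if $s\equiv0\bmod p$ and $Q\mid s/p$ mod $p$. The "if" part is clear. Conversely, if $s\in(p^2,pQ,Q^2)$, then mod $p$ the polynomial $s$ is a multiple of $Q^2$ of degree $<2D$, so $s=ps'$. Writing $ps'=p^2A_1+pQA_2+Q^2A_3$ we get $p\mid A_3$, as $Q$ is monic, and dividing by $p$ gives $s'\in(p,Q)$. So $p^D$ values of $s$ qualify, and the proportion is $p^{D-4D}=p^{-3D}$.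

By inclusion–exclusion over sets of irreducible polynomials mod $p$, i.e. over squarefree $Q$, the density of $p$-regular $f$ is
$$\sum_{D\le d/2}p^{-3D}\sum_{\deg Q=D}\mu(Q).$$
Since $\sum_Q\mu(Q)u^{\deg Q}=1-pu$, only $D=0$ and $D=1$ contribute, and the sum is $1-p\cdot p^{-3}=1-p^{-2}$. $\square$

For $d=2$ one sees this directly: each of the $p$ events $f\in(p,y-c)^2$ has probability $p^{-3}$, and they are mutually exclusive.

**Consequence of (BSW).** Let $\mathcal A$ be the set of $f$ satisfying (C1) and $\mathcal A_M$ the set of $f$ that are $p$-regular for all $p\le M$. Then $\mathcal A\subset\mathcal A_M$. The set $\mathcal A$ has density $\zeta(2)^{-1}$ by (BSW), and $\mathcal A_M$ has density $\prod_{p\le M}(1-p^{-2})$ by Lemma 5. So $\mathcal A_M\setminus\mathcal A$ has density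
$$\theta_M:=\prod_{p\le M}(1-p^{-2})-\zeta(2)^{-1}\longrightarrow0\qquad(M\to\infty).\tag{4}$$

The next lemma is the second sieve, for condition (C2). It is accessible because $f(\beta_\rho)$ is linear in the coefficients of $f$ and $d\ge2b_\rho$.

**Lemma 6.** For $\rho\in\mathrm{Ram}$ there is a constant $c_\rho$ such that for all $M\ge N_1$ the set of $f$ with $f(\beta_\rho)\ne0$ and $f(\beta_\rho)\in\mathfrak p^2$ for some prime $\mathfrak p$ of $L_\rho$ of residue characteristic $>M$ has upper density $\le c_\rho/M$.

*Proof.* Write $\beta=\beta_\rho$, $L=L_\rho$, $b=b_\rho$.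

**Step 1.** *Solutions for a fixed $\mathfrak p$ are spaced out.* By (P2) there is an integer $D_0\ge1$ with prime factors in $\Sigma\cup P$ such that $D_0\beta\in\mathcal O_L$. Then $D_0^df(\beta)\in\mathcal O_L$. For $\mathfrak p$ of residue characteristic $>M\ge N_1$ we have $\mathfrak p\nmid D_0$, so the condition is $D_0^df(\beta)\in\mathfrak p^2$. Implied constants below are independent of $H,M,\mathfrak p$ and of $a_1,\dots,a_d$. Put $q=N\mathfrak p>M$. Fix $(a_1,\dots,a_{d-b})$ and let $v=(a_d,a_{d-1},\dots,a_{d-b+1})\in\mathbb Z^b$ vary in the box $|a_{d-j}|<H^{d-j}$, $0\le j<b$. Its volume is $\asymp$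
$$\mathrm{Vol}:=H^{\sum_{j<b}(d-j)}=H^{db-b(b-1)/2}.$$
If $v\ne v'$ both satisfy the condition and $w=v-v'$, then $D_0^d\sum_{j<b}w_j\beta^j$ is an element of $\mathfrak p^2$. It is nonzero because $1,\beta,\dots,\beta^{b-1}$ are independent over $\mathbb Q$. So
$$q^2\le\Bigl|N_{L/\mathbb Q}\Bigl(D_0^d\sum_{j<b}w_j\beta^j\Bigr)\Bigr|\ll|w|_\infty^b .$$
Hence the solutions $v$ are pairwise at sup-distance $\ge s$ with $s\gg q^{2/b}$. There are at most $b$ primes $\mathfrak p$ of each norm.

**Step 2.** *Medium primes, $M<q\le J$, with a threshold $J$ to be chosen.* Let $Y=H^{d-b+1}$, the order of the shortest side of the box. Cover the box by $\ll\mathrm{Vol}/Y^b$ cubes of side $Y$. Each contains $\ll(1+Y/s)^b\ll1+Y^b/q^2$ solutions. Summing over $\mathfrak p$, the number of $v$ lost is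
$$\ll\frac{\mathrm{Vol}}{Y^b}\Bigl(J+\frac{Y^b}M\Bigr)=\mathrm{Vol}\Bigl(\frac J{Y^b}+\frac1M\Bigr).$$

**Step 3.** *Large primes, $q>J$.* All conjugates of $f(\beta)$ are $\ll H^d$. If some $v$ in the box has $0\ne D_0^df(\beta)\in\mathfrak p^2$, then $q^2\ll H^{db}$, so $q^{2/b}\ll H^d$. The box lies in a cube of side $\ll H^d$, so the number of such $v$ is $\ll(1+H^d/q^{2/b})^b\ll H^{db}/q^2$. Summing over $\mathfrak p$ with $q>J$ gives
$$\ll\frac{H^{db}}J=\mathrm{Vol}\cdot\frac{H^{b(b-1)/2}}J .$$

**Step 4.** *Choice of $J$.* Take $J=H^{b(b-1)/2+1}$. The bound of Step 3 becomes $\mathrm{Vol}/H$. Since $d\ge2b$,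
$$Y^b=H^{b(d-b+1)}\ge H^{b(b+1)}\ge H^{b(b-1)/2+2},$$
where the last step is $b(b+1)-\tfrac{b(b-1)}2=\tfrac{b^2+3b}2\ge2$. So $J/Y^b\le1/H$. The total is $\ll\mathrm{Vol}(1/M+1/H)$ for each $(a_1,\dots,a_{d-b})$. Summing over these and letting $H\to\infty$ gives the claim. $\square$

**Proposition 7.** There exists $f$ satisfying (C0)–(C2).

*Proof.* **Step 1.** *Local densities.* For $p\nmid N_1$ let $\rho'_p$ be the density of those $f$ that are $p$-regular with $f(\beta_\rho)\notin\mathfrak p^2$ for all $\rho$ and all $\mathfrak p\mid p$ in $L_\rho$. These conditions depend on $f\bmod p^2$, as $\beta_\rho$ is integral at $\mathfrak p$. For given $a_1,\dots,a_{d-1}$ and $\mathfrak p$, at most one class $a_d\bmod p^2$ gives $f(\beta_\rho)\in\mathfrak p^2$. Indeed $p$ is unramified in $L_\rho\subset\kappa(\rho)$, so $\mathbb Z/p^2\hookrightarrow\mathcal O_{L_\rho}/\mathfrak p^2$. There are at most $b_\rho$ primes $\mathfrak p\mid p$, so with $B=\sum_\rho b_\rho$ and Lemma 5,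
$$\rho'_p\ge1-(1+B)p^{-2}.$$
Moreover $\rho'_p>0$. Take $f$ irreducible mod $p$. It is $p$-regular, since otherwise $Q^2\mid f$ mod $p$ for some irreducible $Q$. And $f(\beta_\rho)\notin\mathfrak p$, because $\beta_\rho\bmod\mathfrak p$ has degree $\le b_\rho<d$ over $\mathbb F_p$ while every root of $f$ mod $p$ has degree $d$. As $\sum p^{-2}$ converges, there is $c_0>0$, independent of $M$, with $\prod_{p\nmid N_1,\,p\le M}\rho'_p\ge c_0$.

**Step 2.** *A set of positive density inside $\mathcal A_M$.* For $M\ge N_1$ let $\mathcal G_M$ be the set of $f$ with (C0) satisfying the conditions of Step 1 at all $p\le M$, $p\nmid N_1$. Its density is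
$$\ge c_1:=c_0N_1^{-\nu d}.$$
We claim $\mathcal G_M\subset\mathcal A_M$. For $p\nmid N_1$ this is part of the definition. For $p\in\Sigma$, $f\equiv y^d-1$ is separable mod $p$, as $p\ne d$, so $f$ is $p$-regular. For $p\in P$, $f\equiv(y-a)^d\bmod p$, so the only $Q$ to consider is $y-a$. Then $f\equiv(y-a)^d+p\bmod p^2$ is $\equiv p\not\equiv0$ modulo $(p,y-a)^2$, as $d\ge2$.

**Step 3.** *Removing the tails.* By (4) choose $M\ge N_1$ with $\theta_M+\sum_\rho c_\rho/M<c_1$. The set $\mathcal A_M\setminus\mathcal A$ and the sets of Lemma 6 together have upper density $<c_1$. So $\mathcal G_M$ contains some $f\in\mathcal A$ that is in none of the sets of Lemma 6. It satisfies (C0) and (C1). Since $f$ is irreducible of degree $d>b_\rho$, $f(\beta_\rho)\ne0$. So (C2) holds at primes of residue characteristic $>M$ because $f$ avoids the sets of Lemma 6, and at those of residue characteristic $\le M$ not dividing $N_1$ by the definition of $\mathcal G_M$. $\square$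

Propositions 4 and 7 prove Theorem B for $n=2$. Proposition 1 and induction on $n$ prove it for all $n\ge2$, and Theorem A follows: the conjecture is true. $\blacksquare$
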